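\title{A generically nef canonical class need not be pseudo-effective}

\begin{abstract}
A $\mathbb{Q}$-Cartier divisor on an $n$-dimensional projective variety is generically nef if it has nonnegative degree on every product of $n-1$ ample divisors. We determine whether a generically nef canonical class must be pseudo-effective: the answer is no in every dimension $n\ge 3$, even for smooth rationally connected varieties, and yes for $n\le 2$. The counterexamples come from a hypersurface of bidegree $(n,n)$ in $\mathbb{P}^1\times\mathbb{P}^n$, in which $n^n$ lines are replaced by weighted projective spaces of dimension $n-2$. We also show that the answer is yes when the variety has a birational morphism onto the total space of a fibration with relatively ample anticanonical class.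
\end{abstract}

\section{The question and the results}\label{sec:intro}

We work over $\mathbb{C}$. Let $X$ be a projective manifold of dimension $n$, or a normal projective variety of dimension $n$ with only canonical singularities; in both cases $K_X$ is $\mathbb{Q}$-Cartier. There are two natural ways to ask that a $\mathbb{Q}$-Cartier divisor $L$ on $X$ be positive in a weak sense.

The first tests $L$ on curves. An \emph{ample class} on $X$ is a tuple $h=(H_1,\dots,H_{n-1})$ of ample divisors, and we put $L\cdot h=L\cdot H_1\cdots H_{n-1}$. If the $H_i$ are replaced by very ample multiples, general members cut out a curve, and $L\cdot h$ is the degree of $L$ on this curve up to a positive factor. We call $L$ \emph{generically nef} if $L\cdot h\ge 0$ for all ample classes $h$. The second compares $L$ with divisors: $L$ is \emph{pseudo-effective} if its numerical class lies in the closure of the cone spanned by the numerical classes of effective divisors.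

An effective divisor $D$ has $D\cdot h\ge 0$, and this inequality passes to limits, so a pseudo-effective $L$ is generically nef. It is known that the converse fails for line bundles in general. The following problem, posed in \cite{Pet}, asks whether the converse holds for the canonical class.

\begin{quote}
\emph{Let $X$ be a projective manifold or a normal projective variety with only canonical singularities. If $K_X$ is generically nef, is $K_X$ pseudo-effective?}
\end{quote}

It is known that $K_X$ is not pseudo-effective if and only if $X$ is uniruled. So the problem asks equivalently whether a uniruled $X$ has an ample class $h$ with $K_X\cdot h<0$. (Our proofs do not use this equivalence.)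

The first examples suggest a positive answer. If all divisor classes on $X$ are numerically proportional, then $K_X\equiv cH$ with $H$ ample, and both conditions say $c\ge 0$. If $X=S\times\mathbb{P}^1$, one takes the $H_i$ close to the pullback of an ample divisor on $S$; their product is then close to a multiple of the class of a fiber $\mathbb{P}^1$, on which $K_X$ has degree $-2$. Nevertheless the answer is negative as soon as $n\ge3$.

\begin{theorem}\label{thm:A}
For every $n\ge 3$ there are a normal projective $n$-fold $X$ with only terminal singularities, which are isolated and of type $\frac12(1,\dots,1)$, and a smooth projective $n$-fold $\widetilde X$ birational to $X$, both rationally connected (in particular uniruled), such that for $Y=X$ and for $Y=\widetilde X$: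
\begin{enumerate}
\item[(1)] $K_Y\cdot H_1\cdots H_{n-1}>0$ for all ample $H_1,\dots,H_{n-1}$ on $Y$, so $K_Y$ is generically nef;
\item[(2)] $K_Y$ is not pseudo-effective.
\end{enumerate}
\end{theorem}

The bound on the dimension is sharp.

\begin{theorem}\label{thm:B}
If $\dim X\le 2$ and $X$ has canonical singularities, then $K_X$ generically nef implies $K_X$ pseudo-effective.
\end{theorem}

The example $S\times\mathbb{P}^1$ extends to the following statement in all dimensions.

\begin{proposition}\label{prop:C}
Let $X$ be as in the problem. Let $g:X\to X'$ be a birational morphism onto a normal projective variety with $K_{X'}$ $\mathbb{Q}$-Cartier, and let $\psi:X'\to S$ be a surjective morphism with connected fibers onto a normal projective variety, with $\dim S<\dim X'$ and $-K_{X'}$ $\psi$-ample. Then there is an ample class $h$ on $X$ with $K_X\cdot h<0$.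
\end{proposition}

The source of the counterexamples is a difference between the two notions. Effective divisors do not see a change of $X$ along a closed subset of codimension two. Ampleness does, because it is tested on every curve, including those inside that subset. We therefore start from a variety $X^+$ covered by curves on which $K$ is negative, and modify it in codimension two so that the ample cone moves to a region where all products are positive against $K$.

Section~\ref{sec:positive} proves the two positive results, which show what a counterexample has to avoid. Section~\ref{sec:three} finds the example for $n=3$, and Sections~\ref{sec:construction}--\ref{sec:notpsef} prove Theorem~\ref{thm:A}.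

\section{Background}\label{sec:background}

\subsection*{Intersection numbers}
On a projective variety $X$ of dimension $n$, the number $D_1\cdots D_n\in\mathbb{Q}$ is defined for $\mathbb{Q}$-Cartier divisors; it is symmetric, multilinear, and depends only on numerical classes. If $D_1$ is an effective Cartier divisor, it equals the product of $D_2,\dots,D_n$ restricted to $D_1$. Let $N^1(X)_{\mathbb{R}}$ be the finite-dimensional real vector space spanned by Cartier divisors modulo numerical equivalence $\equiv$, that is, modulo having the same degree on all curves. A class is \emph{nef} if it has nonnegative degree on every curve. The ample classes span an open convex cone, whose rational points are classes of ample $\mathbb{Q}$-divisors, and the sum of a nef class and a class of this cone lies in this cone. We view a product of $n-1$ divisor classes, and also a curve, as a linear functional on $N^1(X)_{\mathbb{R}}$; equalities between such products are equalities of functionals.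

\begin{lemma}\label{lem:perturb}
Let $L$ be $\mathbb{Q}$-Cartier and let $\nu_1,\dots,\nu_{n-1}\in N^1(X)_{\mathbb{R}}$ be nef with $L\cdot\nu_1\cdots\nu_{n-1}<0$. Then there is an ample class $h$ with $L\cdot h<0$.
\end{lemma}

\begin{proof}
Let $A$ be ample. For small $\varepsilon>0$ the classes $\nu_i+\varepsilon A$ lie in the ample cone and their product with $L$ is still negative. The same holds for nearby rational classes, and we clear denominators.
\end{proof}

\begin{lemma}\label{lem:nozero}
Let $L_1,\dots,L_{n-1}$ be line bundles on $X$ with global sections $\sigma_1,\dots,\sigma_{n-1}$ that have no common zero. Then $L_1\cdots L_{n-1}=0$.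
\end{lemma}

\begin{proof}
For an irreducible subvariety $W$, the product $L_i\cdot W$ is represented by the divisor of any nonzero rational section of $L_i|_W$. It is therefore represented by a cycle supported on $W\cap\{\sigma_i=0\}$: take $\sigma_i|_W$ if this is nonzero, and any rational section otherwise. By induction $L_1\cdots L_{n-1}$ is represented by a cycle supported on the common zero set, which is empty.
\end{proof}

\subsection*{Singularities}
A normal variety $X$ is \emph{$\mathbb{Q}$-factorial} if every Weil divisor has a Cartier multiple. Suppose $K_X$ is $\mathbb{Q}$-Cartier, let $\pi:\widetilde X\to X$ be a resolution with exceptional prime divisors $E_i$, and write $K_{\widetilde X}=\pi^*K_X+\sum d_iE_i$. Then $X$ has \emph{canonical} singularities if all $d_i\ge0$ and \emph{terminal} singularities if all $d_i>0$; this does not depend on the resolution. Canonical surface singularities are $\mathbb{Q}$-factorial. A point is of type $\frac12(1,\dots,1)$ if it is \'etale locally the image of the origin in $\mathbb{A}^n/\{\pm1\}$. The class group $\operatorname{Cl}X$ of Weil divisors does not change when a closed subset of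 codimension $\ge2$ is removed.

\subsection*{Rational curves}
A projective variety is \emph{uniruled} if a general point lies on a rational curve, and \emph{rationally connected} if two general points lie on an irreducible rational curve. Both properties are birationally invariant, and in positive dimension the second implies the first.

\section{Surfaces and fibrations with negative canonical class}\label{sec:positive}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $n=1$, the tuple $h$ is empty and $K_X\cdot h=\deg K_X$; on a curve, a divisor of degree $\ge0$ is pseudo-effective.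

Let $n=2$. Since $X$ is $\mathbb{Q}$-factorial, every curve is an effective $\mathbb{Q}$-Cartier divisor. A class orthogonal to all of $N^1(X)_{\mathbb{R}}$ thus has degree zero on all curves and vanishes, so the intersection form on $N^1(X)_{\mathbb{R}}$ is a perfect pairing. Suppose $K_X$ is not in the closed convex cone $\overline{\mathrm{Eff}}(X)$ of pseudo-effective classes. Then some linear functional is negative on $K_X$ and nonnegative on $\overline{\mathrm{Eff}}(X)$, and it is given by intersection with a class $\nu$. The class $\nu$ is nonnegative on all curves, hence nef, and $K_X\cdot\nu<0$. By Lemma~\ref{lem:perturb}, $K_X$ is not generically nef.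
\end{proof}

The hypothesis on the singularities was used only through $\mathbb{Q}$-factoriality. In higher dimension a separating functional still exists, but it need not be a limit of sums of products of ample divisors; this is the gap that Theorem~\ref{thm:A} exploits.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $m=\dim S\le n-1$, and let $A$ be ample on $S$ and $H'$ ample on $X'$. Choose canonical divisors with $g_*K_X=K_{X'}$. Then $E=K_X-g^*K_{X'}$ is $\mathbb{Q}$-Cartier and $g$-exceptional, that is, $g_*E=0$. By the projection formula $E$ has zero intersection with every product of $n-1$ divisors pulled back from $X'$. After replacing $A$ by a very ample multiple, $m$ general members of $|A|$ meet in $(A^m)$ general points of $S$, so $(\psi^*A)^m$ is represented by $(A^m)$ general fibers of $\psi$; for $m=0$ read $(A^m)=1$. With $\Phi$ a general fiber,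
\[
K_X\cdot(g^*\psi^*A)^m\cdot(g^*H')^{n-1-m}=K_{X'}\cdot(\psi^*A)^m\cdot H'^{\,n-1-m}=(A^m)\;K_{X'}|_\Phi\cdot(H'|_\Phi)^{n-1-m}.
\]
This is negative, because $\dim\Phi=n-m\ge1$ and both $-K_{X'}|_\Phi$ and $H'|_\Phi$ are ample. The divisors $g^*\psi^*A$ and $g^*H'$ are nef, so Lemma~\ref{lem:perturb} applies.
\end{proof}

\begin{remark}\label{rem:mmp}
A run of the minimal model program is a sequence of birational maps $X=X_0\dashrightarrow X_1\dashrightarrow\cdots$ of normal projective varieties with $\mathbb{Q}$-Cartier canonical class. Each step is a divisorial contraction, which is a morphism, or a \emph{flip}: a map $X_i\dashrightarrow X_{i+1}$ induced by birational morphisms $X_i\to Z\leftarrow X_{i+1}$ with exceptional loci of codimension $\ge2$, such that $-K_{X_i}$ and $K_{X_{i+1}}$ are ample over $Z$. A Mori fiber space is a morphism $\psi$ as in Proposition~\ref{prop:C} of relative Picard number one. If a run reaches a Mori fiber space without flips, the composite $g$ is a morphism and Proposition~\ref{prop:C} gives a positive answer to the problem. The proof uses that $g$ is a morphism in one place: pullbacks of nef divisors are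 nef. This suggests building a counterexample backwards, from a fibration $X^+\to S$ and a flip $X\dashrightarrow X^+$ under which the pullback of an ample divisor on $S$ ceases to be nef.
\end{remark}

\section{The example in dimension three}\label{sec:three}

This section explains how the example is found and why it works. The assertions about $X$ are proved for all $n$ in Sections~\ref{sec:construction} and~\ref{sec:positivity}.

\subsection*{Choosing the bidegree}
Let $X^+\subset\mathbb{P}^1\times\mathbb{P}^3$ be a smooth hypersurface of bidegree $(e,d)$, and let $P,H$ be the hyperplane classes of the two factors. Then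
\[
K=(e-2)P+(d-4)H,\qquad H^3=e,\qquad H^2P=d,\qquad P^2=0 .
\]
Put $\alpha=H^2$ and $\beta=HP$. The class $\beta$ is that of a plane section of a fiber of $X^+\to\mathbb{P}^1$. Such curves cover $X^+$, and $K\cdot\beta=d(d-4)$ is negative for $d\le3$; this will prevent $K$ from being pseudo-effective. On $X^+$ itself $\beta$ is a product of nef divisors, so $K$ is not generically nef either.

Suppose we can modify $X^+$ in codimension two to a variety $X$ on which $H$ is still nef but ample divisors have the form $xH-bP$ with $x,b>0$. A product of two of them is
\begin{equation}\label{eq:heuristic}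
(x_1H-b_1P)(x_2H-b_2P)=x_1x_2\,\alpha-(x_1b_2+x_2b_1)\,\beta+b_1b_2\,P^2 .
\end{equation}
Now $\beta$ appears with a negative sign and contributes positively. Since $\alpha$ remains a product of nef divisors, we need $K\cdot\alpha=(e-2)d-(4-d)e\ge0$. For $d=1,2,3$ this number is $-2e-2$, $-4$, $2e-6$. So $d=3$ and $e\ge3$, and in the smallest case $e=d=3$ we have
\[
K=P-H,\qquad K\cdot\alpha=0,\qquad K\cdot\beta=-3 .
\]

\subsection*{Creating curves to modify}
To keep $H$ nef we modify $X^+$ only along curves contracted by $X^+\to\mathbb{P}^3$. These are the lines $\mathbb{P}^1\times\{p\}$, where $p$ is a common zero of the coefficients of the equation as a form in $(u,v)$. Four general cubics in $\mathbb{P}^3$ have no common zero, so we drop one coefficient: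
\[
F=u^3f_0+u^2vf_1+v^3f_3 .
\]
We keep $u^3$ and $v^3$ so that the linear system has no base points and $X^+$ is smooth. The three cubics meet in $27$ points $p$, and $P$ has degree $1$ on each of the $27$ lines.

The equation $F=0$ says that $(f_0,f_1,f_3)$ is a relation among $u^3,u^2v,v^3$. For $(u,v)\ne0$ such a relation is uniquely a combination $t\,(v,-u,0)+s\,(0,-v^2,u^2)$, so $X^+$ is also described by
\[
f_0=vt,\qquad f_1=-ut-v^2s,\qquad f_3=u^2s ,
\]
where scaling $(u,v)$ by $\lambda$ scales $t$ by $\lambda^{-1}$ and $s$ by $\lambda^{-2}$. Over a point $p$ these equations force $(u,v)=0$ or $(t,s)=0$. On $X^+$ we require $(u,v)\ne0$ and find the line. Let $X$ be defined by requiring $(t,s)\neq0$ instead. Over $p$ we then find the curve $\gamma=\mathbb{P}(1,2)$ with coordinates $(t,s)$, and its point $t=0$, which is fixed by $\lambda=-1$, is a singular point of $X$ of type $\frac12(1,1,1)$.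

\subsection*{The computation}
Put $M=3H-P$. Counting degrees in the equations shows that $t^2$ is a section of $2M$ and $s$ is a section of $3H-2P$. On $\gamma\cong\mathbb{P}^1$ the function $t^2/s$ is a coordinate, so $t^2$ has one simple zero and $2M\cdot\gamma=1$. As $H\cdot\gamma=0$, we get $P\cdot\gamma=-\frac12$: the sign has changed. An ample divisor $xH-bP=(x-3b)H+bM$ has $b>0$ because it is positive on $\gamma$. It has $x>3b$ because $t$ does not vanish on the surface $\{s=0\}$, so that $M$ is numerically trivial there.

The difficulty is the last term of \eqref{eq:heuristic}. It vanishes on $X^+$ but not on $X$. Products that contain $H$ can be computed away from the modified curves and are unchanged. Since $t$ and $s$ have no common zero, $(3H-2P)(3H-P)=0$; intersecting with $P$ gives $27+2P^3=0$. So $K\cdot P^2=P^3=-\frac{27}2$ has the unfavorable sign, but the inequalities $x_i>3b_i>0$ make up for it: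
\[
K\cdot(x_1H-b_1P)(x_2H-b_2P)=3(x_1b_2+x_2b_1)-\tfrac{27}{2}\,b_1b_2>\bigl(18-\tfrac{27}2\bigr)b_1b_2>0 .
\]
Finally, blowing up the $27$ singular points adds an effective exceptional divisor to the canonical class, which preserves positivity and gives a smooth example.

\section{Construction of $X$ and $\widetilde X$}\label{sec:construction}

\subsection{The hypersurface $X^+$}
Fix $n\ge3$. Let $f_0,f_1,\dots,f_{n-2},f_n$ be $n$ forms of degree $n$ in $y=(y_0,\dots,y_n)$; there is no index $n-1$. Write $f=(f_0,\dots,f_{n-2},f_n)$ and set
\[
F=\sum_{0\le i\le n,\ i\ne n-1}u^{n-i}v^if_i(y),\qquad X^+=\{F=0\}\subset\mathbb{P}^1_{(u:v)}\times\mathbb{P}^n_y .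
\]
The tuples $f$ form a vector space, and each of the following conditions holds on a nonempty open subset of it. We fix $f$ satisfying both.
\begin{enumerate}
\item[(G1)] $X^+$ is smooth. The linear system of all such $F$ contains $u^nf'$ and $v^nf'$ for every form $f'$ of degree $n$, so it has no base point, and Bertini's theorem applies.
\item[(G2)] $\Sigma=\{f=0\}\subset\mathbb{P}^n$ consists of $n^n$ points at which the $n$ hypersurfaces meet transversally, by the theorems of Bertini and B\'ezout.
\end{enumerate}
As an ample divisor $X^+$ is connected, hence irreducible. Let $P,H$ be the pullbacks of the hyperplane classes of $\mathbb{P}^1$ and $\mathbb{P}^n$. The Lefschetz theorem says that restriction from a smooth projective variety of dimension $\ge4$ to a smooth ample divisor is an isomorphism on Picard groups. With adjunction this gives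
\[
\operatorname{Pic}X^+=\mathbb{Z}P\oplus\mathbb{Z}H,\qquad K_{X^+}=(-2P-(n+1)H)+(nP+nH)=(n-2)P-H .
\]
For $p\in\Sigma$ the line $\ell_p=\mathbb{P}^1\times\{p\}$ lies in $X^+$. Put $U=X^+\setminus\bigcup_p\ell_p$.

\subsection{Relations among the monomials}
Consecutive monomials in the list $u^n,u^{n-1}v,\dots,u^2v^{n-2},v^n$ satisfy $n-2$ linear relations and one quadratic relation. Let $t_1,\dots,t_{n-2},s$ be coefficients for these relations, written $(t,s)$. For $(u,v)\in\mathbb{C}^2$ let $\sigma_{u,v}:\mathbb{C}^{n-1}\to\mathbb{C}^n$ be the linear map such that $f(y)=\sigma_{u,v}(t,s)$ is the system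
\begin{equation}\label{eq:V}
\begin{gathered}
f_0=vt_1,\qquad f_i=-ut_i+vt_{i+1}\quad(1\le i\le n-3),\\
f_{n-2}=-ut_{n-2}-v^2s,\qquad f_n=u^2s ,
\end{gathered}
\end{equation}
and let $\kappa_{u,v}:\mathbb{C}^n\to\mathbb{C}$ be the functional $(u^n,u^{n-1}v,\dots,u^2v^{n-2},v^n)$, so that $F=\kappa_{u,v}(f(y))$.

\begin{lemma}\label{lem:syz}
For $(u,v)\ne0$ the map $\sigma_{u,v}$ is injective with image $\ker\kappa_{u,v}$.
\end{lemma}

\begin{proof}
With $z_i=u^{n-i+1}v^it_i$ the sum telescopes:
\[
\kappa_{u,v}(\sigma_{u,v}(t,s))=z_1+\sum_{i=1}^{n-3}(z_{i+1}-z_i)-z_{n-2}-u^2v^ns+u^2v^ns=0 .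
\]
Suppose $\sigma_{u,v}(t,s)=0$. If $u\ne0$, reading the components from last to first gives $s=0$, $t_{n-2}=0,\dots,t_1=0$. If $v\ne0$, reading them from first to last gives $t_1=0,\dots,t_{n-2}=0$, $s=0$. Since $\kappa_{u,v}\ne0$, its kernel has dimension $n-1$ and equals the image.
\end{proof}

Let $W=\mathbb{A}^2_{u,v}\times\mathbb{A}^{n+1}_y\times\mathbb{A}^{n-1}_{t,s}$ and let $V\subset W$ be the closed subscheme defined by \eqref{eq:V}. The torus $G=\mathbb{G}_m^2$ acts on $W$ diagonally. A function $g$ has \emph{weight} $(a,b)$ if $g((\lambda,\mu)x)=\lambda^a\mu^bg(x)$, and the coordinates have weights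
\[
u,v:(1,0),\qquad y_j:(0,1),\qquad t_i:(-1,n),\qquad s:(-2,n).
\]
All equations \eqref{eq:V} have weight $(0,n)$, so $G$ preserves $V$. By Lemma~\ref{lem:syz}, over $\mathbb{A}^2\setminus0$ the map $\sigma$ is an isomorphism of the trivial bundle of rank $n-1$ onto the subbundle $\ker\kappa$. Hence projection to $(u,v,y)$ identifies $V^+=V\cap\{(u,v)\ne0,\ y\ne0\}$ with the subscheme $\{F=0\}$ of $(\mathbb{A}^2\setminus0)\times(\mathbb{A}^{n+1}\setminus0)$. So $G$ acts freely on $V^+$,
\begin{equation}\label{eq:Xplus}
V^+/G\cong X^+ ,
\end{equation}
and the locus $(t,s)=0$, which is the locus $f(y)=0$, maps onto $\bigcup_p\ell_p$.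

\subsection{The quotient $X$}
We want to take the quotient of
\[
V^-=V\cap\{y\ne0,\ (t,s)\ne0\}.
\]
It is not visible from this description that the quotient is projective, so we obtain it from geometric invariant theory. We recall what is needed. Let $R=\mathbb{C}[W]=\bigoplus R_{(a,b)}$ be the decomposition by weights and let $\chi$ be a weight. The ring $\bigoplus_{m\ge0}R_{m\chi}$ is finitely generated, so $T=\operatorname{Proj}\bigoplus_{m\ge0}R_{m\chi}$ is projective over $\operatorname{Spec}R_{(0,0)}$. A point of $W$ is \emph{semistable} if some $g\in R_{m\chi}$ with $m>0$ does not vanish there. The maps $W_g\to\operatorname{Spec}\mathcal{O}(W_g)^G$, where $W_g=\{g\ne0\}$, glue to a surjective affine morphism $W^{ss}\to T$, and each fiber contains exactly one orbit that is closed in $W^{ss}$. If all stabilizers are finite, all orbits have the same dimension and are closed, so the fibers are the orbits. One then has a \emph{geometric quotient}; such a quotient is unique and restricts to a geometric quotient of every invariant open subset. Invariants are the part of weight $(0,0)$, so taking invariants is exact, and the schemes $\operatorname{Spec}\mathcal{O}(V\cap W_g)^G$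 glue to a closed subscheme of $T$, the quotient of $V\cap W^{ss}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.5,yscale=0.85]
\fill[gray!12] (0,0) -- (2.2,0) -- (2.2,4.3) -- (0,4.3) -- cycle;
\fill[gray!35] (0,0) -- (0,4.3) -- (-1.433,4.3) -- cycle;
\draw[->,thick] (0,0) -- (1,0) node[above right] {$P\ \ (u,v)$};
\draw[->,thick] (0,0) -- (0,1) node[right] {$H\ \ (y_j)$};
\draw[->,thick] (0,0) -- (-1,3) node[left] {$M\ (t)$};
\draw[->,thick] (0,0) -- (-2,3) node[left] {$3H-2P\ \ (s)$};
\draw[->,dashed] (0,0) -- (-1,4) node[right] {$\chi$};
\draw[->,thick] (0,0) -- (1,-1) node[right] {$K=P-H$};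
\node at (1.1,2.6) {ample on $X^+$};
\node at (-0.72,4.6) {ample on $X$};
\end{tikzpicture}
\caption{The case $n=3$. A weight $(a,b)$ of the torus corresponds to the divisor class $aP+bH$; the arrows labeled by coordinates are their weights, and $\chi$ is the weight that defines the quotient $X$. Ample classes of $X^+$ lie in the sector between $P$ and $H$, ample classes of $X$ in the sector between $H$ and $M=3H-P$. The canonical class $K$ is the same on both.}\label{fig:weights}
\end{figure}

Take $\chi=(-1,n+1)$, the sum of the weights of $y_j$ and $t_i$ (Figure~\ref{fig:weights}). All weights of coordinates lie in the half-plane $a+b>0$, so $R_{(0,0)}=\mathbb{C}$ and $T$ is projective. Since $R_{m\chi}$ is spanned by monomials, a point is semistable if and only if $\chi$ lies in the cone spanned by the weights of its nonzero coordinates. The values of $a/b$ for $(0,1)$, $\chi$, $(-1,n)$, $(-2,n)$ are $0>-\frac1{n+1}>-\frac1n>-\frac2n$. So $\chi$ lies strictly between the weights of $u,v,y$ on one side and those of $t,s$ on the other, and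
\[
W^{ss}=\{(u,v,y)\ne0,\ (t,s)\ne0\}.
\]
A semistable point has two nonzero coordinates with linearly independent weights, so its stabilizer is finite. If a semistable point of $V$ had $y=0$, then $\sigma_{u,v}(t,s)=0$ with $(t,s)\ne0$, so $(u,v)=0$ by Lemma~\ref{lem:syz}, which contradicts $(u,v,y)\ne0$. Hence $V\cap W^{ss}=V^-$, and
\[
X=V^-/G
\]
is a projective geometric quotient. The coordinates $y$ define a morphism $\varphi:X\to\mathbb{P}^n$.

\begin{proposition}\label{prop:structure}
\begin{enumerate}
\item[(a)] The open subset $\{(u,v)\ne0\}$ of $X$ is isomorphic to $U$ over $\mathbb{P}^n$.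
\item[(b)] Its complement is the union of the fibers $\gamma_p=\varphi^{-1}(p)$, $p\in\Sigma$, and $\gamma_p$ is the weighted projective space $\mathbb{P}(1^{n-2},2)$ with coordinates $(t,s)$, of dimension $n-2$.
\item[(c)] $X$ is a normal variety of dimension $n$. Its only singularities are the $n^n$ points $q_p\in\gamma_p$ given by $t=0$, and they are of type $\frac12(1,\dots,1)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By \eqref{eq:Xplus}, both are geometric quotients of $V^+\cap V^-$.

(b) If $u=v=0$, then \eqref{eq:V} reads $f(y)=0$, so $y=p\in\Sigma$, and $(t,s)\ne0$ is arbitrary. Conversely, if $y=p$, then $\sigma_{u,v}(t,s)=0$, and Lemma~\ref{lem:syz} gives $(u,v)=0$. After fixing the scale of $y$, the torus $\{(\lambda,1)\}$ remains, and it acts on $(t,s)$ with weights $(-1,\dots,-1,-2)$.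

(c) Fix $p$ and an index $j$ with $y_j(p)\ne0$. The part $X_j$ of $X$ over the chart $\{y_j\ne0\}\cong\mathbb{A}^n$ is the quotient of the slice $V^-\cap\{y_j=1\}$ by $\mathbb{G}_m=\{(\lambda,1)\}$. By \eqref{eq:V} this slice is the fiber product of the dehomogenized map $f:\mathbb{A}^n\to\mathbb{A}^n$ with the invariant map
\[
\widehat N=\mathbb{A}^2_{u,v}\times(\mathbb{A}^{n-1}_{t,s}\setminus0)\to\mathbb{A}^n,\qquad(u,v,t,s)\mapsto\sigma_{u,v}(t,s).
\]
On each of the affine charts $\{t_i\ne0\}$, $\{s\ne0\}$ of $\widehat N$ the weight decomposition of the coordinate ring is a decomposition of $\mathcal{O}(\mathbb{A}^n)$-modules, so the part of weight $0$ commutes with base change along $f$. Therefore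
\[
X_j=\mathbb{A}^n\times_{\mathbb{A}^n}N,\qquad N=\widehat N/\mathbb{G}_m,\quad\text{weights }(1,1;-1,\dots,-1,-2).
\]
By (G2) the map $f$ is \'etale near $p$, so $X$ is \'etale over $N$ near $\gamma_p$. On $\{t_i\ne0\}$ we normalize $t_i=1$ and find $N\cong\mathbb{A}^n$. On $\{s\ne0\}$ we normalize $s=1$; the group $\{\pm1\}$ remains and acts by $-1$ on each of the $n$ coordinates $u,v,t_1,\dots,t_{n-2}$, so $N\cong\mathbb{A}^n/\{\pm1\}$, which is normal and singular exactly at the origin. The only point of $\gamma_p$ over the origin is $q_p$, and $U$ is smooth. So $X$ is normal of pure dimension $n$ with the stated singularities. It is irreducible because $U$ is irreducible and $\dim(X\setminus U)<n$.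
\end{proof}

\subsection{Divisor classes on $X$}
The complement of $U$ has codimension $2$ in $X$ and codimension $n-1\ge2$ in $X^+$. Hence
\[
\operatorname{Cl}X\cong\operatorname{Cl}U\cong\operatorname{Pic}X^+=\mathbb{Z}P\oplus\mathbb{Z}H,\qquad K_X=(n-2)P-H ,
\]
where $P,H$ now also denote the corresponding classes on $X$. Put $M=nH-P$.

\begin{lemma}\label{lem:bundles}
For $a$ even, the sheaf $L_{a,b}$ on $X$ whose sections are the functions of weight $(a,b)$ on $V^-$ is a line bundle of class $aP+bH$. Consequently $H=\varphi^*\mathcal{O}(1)$ and $2P$ are Cartier, $X$ is $\mathbb{Q}$-factorial, and $N^1(X)_{\mathbb{R}}$ is spanned by $H$ and $M$. Moreover $t_i^2$ is a section of the line bundle $2M$ and $s$ is a section of the line bundle $nH-2P=2M-nH$, with zero sets $\{t_i=0\}$ and $\{s=0\}$.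
\end{lemma}

\begin{proof}
The invariant open sets $\{y_jt_i\ne0\}$ and $\{y_js\ne0\}$ cover $V^-$. On them the functions $t_i^{-a}y_j^{\,b+na}$ and $s^{-a/2}y_j^{\,b+na/2}$ have weight $(a,b)$ and no zeros, so they generate $L_{a,b}$ freely; the second one requires $a$ even. On $U$, \eqref{eq:Xplus} identifies $L_{a,b}$ with the restriction of $\mathcal{O}_{\mathbb{P}^1\times\mathbb{P}^n}(a,b)$, so its class in $\operatorname{Cl}X=\operatorname{Cl}U$ is $aP+bH$. The bundle $L_{0,1}$ is generated by the $y_j$ and equals $\varphi^*\mathcal{O}(1)$. Twice any Weil divisor has class $aP+bH$ with $a$ even, so it is Cartier and lies in the span of $H,M$. Finally $t_i^2$ and $s$ have weights $(-2,2n)$ and $(-2,n)$.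
\end{proof}

\subsection{The resolution $\widetilde X$}
Let $\pi:\widetilde X\to X$ be the blow-up of the points $q_p$, with exceptional divisors $E_p$.

\begin{lemma}\label{lem:blowup}
$\widetilde X$ is smooth and projective, $E_p\cong\mathbb{P}^{n-1}$ with $\mathcal{O}(E_p)|_{E_p}=\mathcal{O}(-2)$, and
\[
K_{\widetilde X}=\pi^*K_X+\frac{n-2}2\sum_pE_p .
\]
In particular $X$ has terminal singularities. Every divisor $\widetilde D$ on $\widetilde X$ can be written $\widetilde D=\pi^*D-\sum_pe_pE_p$ with $D=\pi_*\widetilde D$ and $e_p\in\mathbb{Q}$.
\end{lemma}

\begin{proof}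
The coordinate ring of $\mathbb{A}^n/\{\pm1\}$ consists of the polynomials all of whose terms have even degree, so $\mathbb{A}^n/\{\pm1\}$ is the affine cone over $\mathbb{P}^{n-1}$ embedded by $\mathcal{O}(2)$. The blow-up of the vertex is the total space of $\mathcal{O}_{\mathbb{P}^{n-1}}(-2)$, with the zero section as exceptional divisor. Blowing up commutes with \'etale base change, which gives the first assertions. Since $X$ is $\mathbb{Q}$-factorial, $\pi^*D$ is defined, and $\widetilde D-\pi^*D$ is supported on the $E_p$. In particular $K_{\widetilde X}=\pi^*K_X+\sum_pd_pE_p$. A pullback from $X$ is numerically trivial on $E_p$, so adjunction $K_{E_p}=(K_{\widetilde X}+E_p)|_{E_p}$ gives $-n=-2(d_p+1)$, that is, $d_p=\frac{n-2}2>0$.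
\end{proof}

\section{Positivity of $K$ on ample classes}\label{sec:positivity}

\subsection{Locating the ample cone}
Two curves suffice, one on which $H$ is trivial and one on which $M$ is trivial.

\begin{lemma}\label{lem:curves}
There are irreducible curves $\gamma,C\subset X$ with $H\cdot\gamma=0<M\cdot\gamma$ and $M\cdot C=0<H\cdot C$. Hence, if $D\equiv cH+c'M$ has positive degree on every irreducible curve of $X$, then $c>0$ and $c'>0$.
\end{lemma}

\begin{proof}
Fix $p\in\Sigma$ and let $\gamma\subset\gamma_p$ be the irreducible curve $t_2=\dots=t_{n-2}=0$, with coordinates $(t_1,s)$; for $n=3$ it is $\gamma_p$. It is contracted by $\varphi$, so $H\cdot\gamma=0$. The section $t_1^2$ of $2M$ vanishes on $\gamma$ exactly at $q_p$, so $M\cdot\gamma>0$.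

Let $Z=\{s=t_2=\dots=t_{n-2}=0\}\subset X$. On $Z$ we have $t_1\ne0$. Normalizing $t_1=1$, the equations \eqref{eq:V} become $v=f_0$, $u=-f_1$ and $f_2=\dots=f_{n-2}=f_n=0$ (for $n=3$ the last condition is $f_3=0$). The subgroup of $G$ preserving $t_1=1$ is $\{\lambda=\mu^n\}$, and it acts on $y$ by the scalar $\mu$. So $\varphi$ maps $Z$ bijectively onto the subset of $\mathbb{P}^n$ cut out by these $n-2$ equations, which has dimension $\ge2$. Let $C\subset Z$ be an irreducible curve. Then $\varphi(C)$ is a curve, so $H\cdot C>0$, and $M\cdot C=0$ since $t_1^2$ has no zero on $C$.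

The last assertion follows from $D\cdot C=c\,(H\cdot C)$ and $D\cdot\gamma=c'\,(M\cdot\gamma)$.
\end{proof}

\subsection{Intersection numbers on $X$}
By Lemma~\ref{lem:curves} a product of $n-1$ ample divisors is a positive combination of the products $H^jM^k$ with $j+k=n-1$. Those with $j\ge1$ can be computed on $X^+$. The product $M^{n-1}$ cannot, but a relation reduces it to $HM^{n-2}$. Put $\alpha=H^{n-1}$ and $\beta=H^{n-2}P$ on $X$.

\begin{lemma}\label{lem:numbers}
On $X$ the following hold.
\begin{enumerate}
\item[(a)] $K_X\cdot\alpha=n(n-3)$ and $K_X\cdot\beta=-n$.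
\item[(b)] $H^jM^k=n^k\alpha-kn^{k-1}\beta$ for $j\ge1$, $j+k=n-1$.
\item[(c)] $M^{n-1}=\frac n2\,HM^{n-2}$.
\end{enumerate}
Consequently $K_X\cdot H^jM^k=n^k\bigl(n(n-3)+k\bigr)\ge0$ for $j\ge1$, and
\[
K_X\cdot M^{n-1}=\tfrac12\,n^{n-1}(n^2-2n-2)>0 .
\]
\end{lemma}

\begin{proof}
Take a hyperplane in $\mathbb{P}^n$ that avoids $\Sigma$. Its preimages in $X$ and in $X^+$ are the same projective subscheme of $U$, an effective Cartier divisor of class $H$, and the bundles $L_{a,b}$ and $\mathcal{O}_{X^+}(aP+bH)$ agree on $U$. So a product of $n$ classes among $H,P$ with at least one factor $H$ has the same value on $X$ and on $X^+$, where it is computed by multiplying with $nP+nH$ on $\mathbb{P}^1\times\mathbb{P}^n$: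
\[
H^n=n,\qquad H^{n-1}P=n,\qquad H^{n-i}P^i=0\quad(2\le i\le n-1).
\]
Thus $K_X\cdot\alpha=(n-2)n-n$ and $K_X\cdot\beta=(n-2)H^{n-2}P^2-H^{n-1}P=-n$, which is (a). For (b), expand $H^j(nH-P)^k$. The terms of degree $\ge2$ in $P$ contain the factor $HP^2$, so they vanish against $H$ and $P$, and these span $N^1(X)_{\mathbb{R}}$. For (c), the $n-1$ sections $s,t_1^2,\dots,t_{n-2}^2$ have no common zero on $X$, so $(2M-nH)(2M)^{n-2}=0$ by Lemmas~\ref{lem:nozero} and~\ref{lem:bundles}.

From (a) and (b), $K_X\cdot H^jM^k=n^k\cdot n(n-3)+kn^{k-1}\cdot n$. From (c) and the case $j=1$, $K_X\cdot M^{n-1}=\frac n2\,n^{n-2}\bigl(n(n-3)+n-2\bigr)$, and $n(n-3)+n-2=n^2-2n-2=(n-1)^2-3\ge1$.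
\end{proof}

For $n=3$ the values are $K_X\cdot H^2=0$, $K_X\cdot HM=3$, $K_X\cdot M^2=\frac92$.

\begin{proposition}\label{prop:positive}
For $Y=X$ and $Y=\widetilde X$ we have $K_Y\cdot H_1\cdots H_{n-1}>0$ for all ample $H_1,\dots,H_{n-1}$ on $Y$.
\end{proposition}

\begin{proof}
Let $D_1,\dots,D_{n-1}$ be $\mathbb{Q}$-Cartier divisors on $X$, each of positive degree on every irreducible curve. By Lemma~\ref{lem:curves}, $D_i\equiv c_iH+c'_iM$ with $c_i,c'_i>0$. By Lemma~\ref{lem:numbers}, the expansion of $K_X\cdot D_1\cdots D_{n-1}$ has nonnegative terms, and the term $c'_1\cdots c'_{n-1}\,K_X\cdot M^{n-1}$ is positive. So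
\begin{equation}\label{eq:pos}
K_X\cdot D_1\cdots D_{n-1}>0 .
\end{equation}
This applies to ample $D_i$ and settles the case $Y=X$.

Let $\widetilde D_1,\dots,\widetilde D_{n-1}$ be ample on $\widetilde X$ and write $\widetilde D_i=\pi^*D_i-\sum_pe_{ip}E_p$ as in Lemma~\ref{lem:blowup}. We check that \eqref{eq:pos} applies to the $D_i$. The degree of $\widetilde D_i$ on a line in $E_p$ is $2e_{ip}$, so $e_{ip}>0$. If $R\subset X$ is an irreducible curve with strict transform $\widetilde R$, then $\widetilde R\not\subset E_p$, and so
\[
D_i\cdot R=\pi^*D_i\cdot\widetilde R=\widetilde D_i\cdot\widetilde R+\sum_pe_{ip}\,E_p\cdot\widetilde R>0 .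
\]
Thus \eqref{eq:pos} holds. In the expansion of $\pi^*K_X\cdot\widetilde D_1\cdots\widetilde D_{n-1}$ every term that contains some $E_p$ vanishes, because $\pi^*K_X|_{E_p}\equiv0$; the remaining term is $K_X\cdot D_1\cdots D_{n-1}$. Therefore
\[
K_{\widetilde X}\cdot\widetilde D_1\cdots\widetilde D_{n-1}=K_X\cdot D_1\cdots D_{n-1}+\frac{n-2}2\sum_pE_p\cdot\widetilde D_1\cdots\widetilde D_{n-1},
\]
and both summands are positive, the second because the $\widetilde D_i$ are ample.
\end{proof}

\section{A covering family of $K$-negative curves}\label{sec:notpsef}

To show that $K_Y$ is not pseudo-effective we need a functional on $N^1(Y)_{\mathbb{R}}$ that is nonnegative on effective divisors and negative on $K_Y$. The class $\beta$ is the candidate. On $X$ it is no longer a product of nef classes, but it is still represented by curves that stay inside $U$ and move freely enough to leave any given divisor. We regard $U$ as an open subset of $X^+$, $X$ and $\widetilde X$; in $\widetilde X$ it is disjoint from the $E_p$.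

\begin{proposition}\label{prop:notpsef}
$K_X$ and $K_{\widetilde X}$ are not pseudo-effective.
\end{proposition}

\begin{proof}
Let $F_\tau$ be the fiber of $X^+\to\mathbb{P}^1$ over a general point $\tau$. It is a hypersurface of degree $n$ in $\mathbb{P}^n$, smooth by generic smoothness and connected, hence irreducible. Let $\Lambda\subset\mathbb{P}^n$ be a general plane and $B=F_\tau\cap\Lambda$. By Bertini's theorem $B$ is a smooth plane curve of degree $n$, hence irreducible. Since $\Sigma$ is finite and $n\ge3$, the plane $\Lambda$ misses $\Sigma$, so $B\subset U$, and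
\[
P\cdot B=0,\qquad H\cdot B=n,\qquad E_p\cdot B=0 .
\]
The space $N^1(X)_{\mathbb{R}}$ is spanned by $P,H$, and $N^1(\widetilde X)_{\mathbb{R}}$ is spanned by $\pi^*P$, $\pi^*H$ and the $E_p$, by Lemmas~\ref{lem:bundles} and~\ref{lem:blowup}. So for $Y=X$ or $\widetilde X$ the functional $D\mapsto D\cdot B$ on $N^1(Y)_{\mathbb{R}}$ does not depend on $\tau$ and $\Lambda$.

Let $D\subset Y$ be a prime divisor; it is $\mathbb{Q}$-Cartier. Let $D^+$ be the closure of $D\cap U$ in $X^+$, which is empty or a prime divisor. For general $\tau$ we have $F_\tau\not\subset D^+$, so $\dim(D^+\cap F_\tau)\le n-2$, and a general plane, having codimension $n-2$, meets $D^+\cap F_\tau$ in a finite set. For such a choice $B\not\subset D$, so $D\cdot B\ge0$. The functional is thus nonnegative on effective divisors and, being continuous, on pseudo-effective classes. But $K_Y\cdot B=((n-2)P-H)\cdot B=-n<0$ for both choices of $Y$.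
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Proposition~\ref{prop:structure} and Lemma~\ref{lem:blowup} give the statements on $X$, its singularities and $\widetilde X$. Assertions (1) and (2) are Propositions~\ref{prop:positive} and~\ref{prop:notpsef}. It remains to prove rational connectedness. The general fiber $F_\tau$ is a smooth hypersurface of degree $n$ in $\mathbb{P}^n$, so $-K_{F_\tau}$ is the hyperplane class and $F_\tau$ is a Fano manifold. Fano manifolds are rationally connected (Campana; Koll\'ar--Miyaoka--Mori). By \cite[Cor.~1.3]{GHS}, if the base and the general fiber of a dominant morphism of complex projective varieties are rationally connected, so is the total space. Hence $X^+$ is rationally connected, and so are the varieties $X$ and $\widetilde X$ birational to it.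
\end{proof}

\begin{remark}\label{rem:flip}
The map $X\dashrightarrow X^+$ is a flip in the sense of Remark~\ref{rem:mmp}. The fiber of $X^+\to\mathbb{P}^n$ over $y\notin\Sigma$ is the zero set of a nonzero binary form, so $X$ and $X^+$ are finite over $\mathbb{P}^n$ away from $\Sigma$. Both therefore map birationally onto the normalization of $\mathbb{P}^n$ in their common function field, contracting exactly the $\gamma_p$ and the $\ell_p$. We have $K_{X^+}\cdot\ell_p=n-2>0$. On $\gamma_p$ the class $H$ is trivial, so $-K_X|_{\gamma_p}\equiv(n-2)M|_{\gamma_p}$, and this is ample because an ample divisor $cH+c'M$ on $X$ has $c'>0$ and restricts to $c'M|_{\gamma_p}$. The morphism $X^+\to\mathbb{P}^1$ satisfies the hypotheses on $\psi$ in Proposition~\ref{prop:C}, since $-K_{X^+}$ restricts to $H$ on every fiber. So in that proposition the morphism $g$ cannot be replaced by a birational map that is an isomorphism outside closed subsets of codimension $\ge2$.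
\end{remark}

\begin{remark}
The hypothesis $n\ge3$ enters in the Lefschetz theorem, in the codimension $n-1\ge2$ of the lines $\ell_p$, in the inequalities $K_X\cdot\alpha=n(n-3)\ge0$ and $n^2-2n-2>0$, in the positivity of the coefficient $\frac{n-2}2$ of $E_p$, and in the choice of planes missing $\Sigma$. For $n=2$ the lines $\ell_p$ are divisors on $X^+$ and the formula for the canonical class reads $K=-H$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GHS}
Graber, Harris and Starr, \emph{Families of rationally connected varieties}, J. AMS \textbf{16} (2003).

\bibitem{Pet}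
Thomas Peternell, \emph{Generically nef vector bundles and geometric applications}, arXiv:1106.4241 (2011).

\end{thebibliography}
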